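\title{The chromatic number of generalized Kneser hypergraphs near the threshold $n=rk/s$}

\begin{abstract}
The generalized Kneser hypergraph $\mathrm{KG}^r_s(n,k)$ has the $k$-element subsets of $\{1,\dots,n\}$ as vertices, and $r$ distinct vertices form an edge if no element lies in more than $s$ of them. It has no edges when $n<rk/s$. We prove that its chromatic number is at least $t$ as soon as $n\ge rk/s+(r-1)(t-1)$, for all $k$, which confirms a conjecture from a paper of Balogh, Butterfield, Hu, Lenz and Mubayi. For $t\ge2$ the additive constant can be replaced by $(r-1)(t-1)+1-r/s$, and this value cannot be lowered by $1$. The proof rests on a weighted coloring theorem for $k$-sets whose intersection with a fixed set is bounded, which we derive from Dold's theorem. The same theorem gives a lower bound, exact in a range, when the members of an edge may repeat, and the exact chromatic number for $s=r-1$ in a range of $n$ just above the threshold.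
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $r$ and $s$ are integers with $r\ge2$ and $1\le s\le r-1$, the numbers $n$ and $k$ are positive integers, and $[n]=\{1,\dots,n\}$. The \emph{generalized Kneser hypergraph} $\mathrm{KG}^r_s(n,k)$ is the $r$-uniform hypergraph whose vertices are the $k$-element subsets of $[n]$, and in which $r$ distinct vertices $F_1,\dots,F_r$ form an edge if and only if no element of $[n]$ is contained in more than $s$ of them. For $s=1$ the edges are the families of $r$ pairwise disjoint $k$-sets, and we have the usual Kneser hypergraph. The \emph{chromatic number} $\chi(H)$ of a hypergraph $H$ is the least number of colors in a coloring of its vertices with no monochromatic edge. A coloring with $m$ colors means a map to $\{1,\dots,m\}$; it need not be onto.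

An edge determines $rk$ incidences $(x,F_i)$ with $x\in F_i$, and each $x\in[n]$ takes part in at most $s$ of them, so $rk\le sn$. Hence there is no edge, and $\chi=1$, when $k\le n<rk/s$. The natural parameter is therefore the \emph{excess} $n-rk/s$, and one asks how large it must be to force many colors.

Two cases suggest an answer. If $k=1$, any $r$ distinct singletons form an edge, a color class is any family of at most $r-1$ singletons, and
\begin{equation}\label{eq:k1}
\chi(\mathrm{KG}^r_s(n,1))=\left\lceil \frac{n}{r-1}\right\rceil .
\end{equation}
If $s=1$ and $n\ge rk$, the chromatic number equals the Alon--Frankl--Lov\'asz bound $\lceil (n-r(k-1))/(r-1)\rceil$. Both values are of the form $\lceil (n-r(k-1)/s)/(r-1)\rceil$, an expression that depends on $n$ and $k$ only through the excess. One guesses that a bounded excess forces many colors, however large $k$ is. This is the following conjecture, posed in the paper of Balogh, Butterfield, Hu, Lenz and Mubayi \cite{BBHLM}.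

\begin{quote}
\textbf{Conjecture.} \emph{For all $r\ge2$, $1\le s\le r-1$ and $t\ge1$ there is a number $T$, depending only on $r,s,t$, such that for all positive integers $n,k$ with $n\ge T+rk/s$ we have $\chi(\mathrm{KG}^r_s(n,k))\ge t$.}
\end{quote}

Call such a real number $T$ \emph{admissible} for $(r,s,t)$. Comparison with the case $s=1$ does not produce one when $s\ge2$: every edge for $s=1$ is an edge for $s$, but for $rk/s\le n<rk$ there are no $r$ pairwise disjoint $k$-sets, and this range grows with $k$. Our main result is that the guessed expression, up to rounding, is always a lower bound.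

\begin{theorem}\label{thm:main}
Let $m\ge1$ be an integer. If $n\ge \frac{r(k-1)}{s}+(r-1)m+1$, then $\chi(\mathrm{KG}^r_s(n,k))\ge m+1$. Equivalently, whenever the right side below is at least $2$,
\[
\chi(\mathrm{KG}^r_s(n,k))\ \ge\ \left\lceil \frac{n-\lceil r(k-1)/s\rceil}{r-1}\right\rceil .
\]
\end{theorem}

By \eqref{eq:k1} the bound is attained for $k=1$ and every $s$, and for $s=1$ it is the Alon--Frankl--Lov\'asz bound.

\begin{corollary}\label{cor:conj}
The conjecture is true: $T=(r-1)(t-1)$ is admissible for $(r,s,t)$. For $t\ge2$ the number $T_0=(r-1)(t-1)+1-\frac rs$ is admissible, and no $T\le T_0-1$ is. In particular $T_0$ is optimal up to less than $1$, and if $s$ divides $r$, then $T_0$ is the least admissible integer.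
\end{corollary}

The term $rk/s$ in the conjecture is also right, since below it there are no edges.

The difficulty for $s\ge2$ is the word \emph{distinct}. The topological argument below works with $r$-tuples of sets and produces $r$ sets of one color that cover no element too often; nothing in it keeps them from coinciding. For $s=1$ they are disjoint, hence distinct. For $r=3$, $s=2$ a triple $(A,A,B)$ with $A\cap B=\emptyset$ obeys the covering condition but is not an edge. Let $\chi^*=\chi^*(r,s,n,k)$ be the least number of colors in a coloring of the $k$-subsets of $[n]$ in which no $k$-sets $F_1,\dots,F_r$ of one color, \emph{not necessarily distinct}, cover every element at most $s$ times. Then $\chi\le\chi^*$, so a lower bound on $\chi^*$ says nothing about $\chi$, and the two numbers do differ: for $r=3$, $s=2$, $k=1$ the triples $(\{x\},\{x\},\{y\})$ force $\chi^*=n$, while $\chi=\lceil n/2\rceil$. Our method also applies to $\chi^*$.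

\begin{theorem}\label{thm:rep}
Let $d=\gcd(r,s)$, $r'=r/d$, $s'=s/d$, and suppose $s'n\ge r'k$. Then
\[
\chi^*\ \ge\ \left\lceil\frac{s'n-r'(k-1)}{r'-1}\right\rceil ,
\]
with equality whenever $(s'-1)n\le r'(k-1)+1$.
\end{theorem}

If $s$ divides $r$, then $s'=1$ and the condition for equality always holds. For $s=1$ we also have $\chi=\chi^*$, so Theorem~\ref{thm:rep} contains the value quoted above for the usual Kneser hypergraph. When $s=r-1$ and $n$ is close to the threshold, repetition is again impossible, and we obtain an exact value.

\begin{theorem}\label{thm:exact}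
If $n\ge\frac{rk}{r-1}$ and $(r-2)n<(r-1)k$, then
\[
\chi(\mathrm{KG}^r_{r-1}(n,k))=n-\left\lceil\frac{rk}{r-1}\right\rceil+2 .
\]
\end{theorem}

All lower bounds come from one weighted statement, Theorem~\ref{thm:weighted}. Section~\ref{sec:reserve} states it and deduces Theorem~\ref{thm:main} and Corollary~\ref{cor:conj}. Sections~\ref{sec:top}--\ref{sec:comp} prove it, first for prime $r$ and then by induction on $r$. Section~\ref{sec:rep} proves Theorems~\ref{thm:rep} and~\ref{thm:exact}.

\section{A reserved set and a weighted coloring theorem}\label{sec:reserve}

To force distinctness we give up part of the available room. Reserve a set $R\subseteq[n]$, look only at $k$-sets that meet $R$, and allow each element of $R$ to be covered only once. In a tuple that obeys these rules the traces on $R$ are nonempty and pairwise disjoint, so the sets are distinct. The capacity of an element now depends on the element. For a finite set $V$, a function $w:V\to\mathbb Z$ and $S\subseteq V$ write $w(S)=\sum_{x\in S}w(x)$. A tuple $(A_1,\dots,A_r)$ of subsets of $V$, not necessarily distinct, is \emph{$w$-bounded} if every $x\in V$ satisfies $|\{i:x\in A_i\}|\le w(x)$.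

\begin{example}\label{ex:seven}
Let $r=3$, $s=2$, $k=2$, $m=2$. Theorem~\ref{thm:main} asks for $n\ge\frac32+5$, so it claims $\chi(\mathrm{KG}^3_2(7,2))\ge3$. Name the elements $a,b,1,\dots,5$, reserve $R=\{1,\dots,5\}$, put $w(a)=2$ and $w=1$ elsewhere, and write $xy$ for $\{x,y\}$. Color the pairs red and blue. Three of the five pairs $a1,\dots,a5$ have one color; say $a1,a2,a3$ are red. Consider $b1$, $24$, $35$. If $b1$ is red, take $(b1,a2,a3)$; if $24$ is red, take $(24,a1,a3)$; if $35$ is red, take $(35,a1,a2)$; otherwise take the blue triple $(b1,24,35)$. In each case we have a monochromatic $w$-bounded triple of pairs that meet $R$, and so an edge.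
\end{example}

With $X$ the complement of $R$, a $k$-set meets $R$ exactly when it has at most $k-1$ elements in $X$. The induction on $r$ requires an arbitrary bound $g$ in place of $k-1$ and arbitrary weights (Remark~\ref{rem:general}), so we prove the following.

\begin{theorem}\label{thm:weighted}
Let $r\ge2$, $k\ge1$, $m\ge1$, $g\ge0$ be integers, $V$ a finite set, $X\subseteq V$ and $w:V\to\{0,1,\dots,r\}$, with
\begin{equation}\label{eq:hyp}
w(X)\le rg,\qquad w(V)\ge r(k-1)+(r-1)m+1 .
\end{equation}
Let $\mathcal A=\{A\subseteq V:|A|=k,\ |A\cap X|\le g\}$. Then for every coloring of $\mathcal A$ with $m$ colors there are $A_1,\dots,A_r\in\mathcal A$, not necessarily distinct, that have the same color and form a $w$-bounded tuple.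
\end{theorem}

The second inequality in \eqref{eq:hyp} says that there is enough total capacity. The first says that none of it is illusory: $r$ members of $\mathcal A$ have at most $rg$ incidences with $X$, so weight on $X$ beyond $rg$ could never be used.

\begin{remark}\label{rem:sharp}
Neither inequality can be weakened by $1$. Let $g=k-1$, let $R=V\setminus X$ be a union of $m$ disjoint blocks of size $r-1$, and let $w=1$ on $R$. Color each member of $\mathcal A$ by a block that it meets. Among $r$ sets of one color, two share a point of their block, so there is no monochromatic $w$-bounded tuple, whatever $w$ is on $X$. If $w(X)=r(k-1)$, only the second inequality fails, by $1$; if $w(X)=r(k-1)+1$, only the first fails, by $1$.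
\end{remark}

We shall use several times that for integers $D$ and $q\ge1$,
\begin{equation}\label{eq:ceil}
\max\{m\in\mathbb Z: qm+1\le D\}=\left\lfloor\frac{D-1}{q}\right\rfloor=\left\lceil\frac Dq\right\rceil-1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:weighted}]
Color the $k$-subsets of $[n]$ with $m$ colors. Choose $R\subseteq[n]$ with $|R|=(r-1)m+1$ and let $X=[n]\setminus R$. The hypothesis on $n$ gives $s|X|\ge r(k-1)$, so there is a function $w:X\to\{0,\dots,s\}$ with $w(X)=r(k-1)$. Extend it by $w=1$ on $R$ and put $g=k-1$. Then $w(X)=rg$ and $w([n])=r(k-1)+(r-1)m+1$, so \eqref{eq:hyp} holds, and $\mathcal A$ is the family of $k$-sets that meet $R$. Theorem~\ref{thm:weighted} gives $A_1,\dots,A_r\in\mathcal A$ of one color that form a $w$-bounded tuple. Since $w\le s$, no element lies in more than $s$ of them. Since $w=1$ on $R$, the nonempty sets $A_i\cap R$ are pairwise disjoint, so the $A_i$ are pairwise distinct. They form a monochromatic edge, and $\chi\ge m+1$.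

Since $n$ is an integer, the hypothesis says $D\ge(r-1)m+1$ for $D=n-\lceil r(k-1)/s\rceil$. By \eqref{eq:ceil} the largest such $m$ is $\lceil D/(r-1)\rceil-1$, which gives the equivalent form.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
For $t=1$ and $T=0$ we have $n\ge rk/s\ge k$, so there is a vertex and $\chi\ge1$. Let $t\ge2$ and $m=t-1$. The hypothesis of Theorem~\ref{thm:main} reads exactly $n\ge rk/s+T_0$, so $T_0$ is admissible. Every larger number is then admissible, and $(r-1)(t-1)>T_0$ because $r>s$. If $T\le T_0-1=(r-1)(t-1)-\frac rs$, then $k=1$ and $n=(r-1)(t-1)$ satisfy $n\ge T+rk/s$, while $\chi=t-1$ by \eqref{eq:k1}; so $T$ is not admissible. If $s$ divides $r$, then $T_0$ is an integer and every smaller integer is at most $T_0-1$.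
\end{proof}

\section{Posets, connectivity and Dold's theorem}\label{sec:top}

We recall the topology that we need. A \emph{simplicial complex} $K$ is a family of subsets (simplices) of a finite set that is closed under taking subsets; its dimension is the largest size of a simplex minus $1$. We identify $K$ with its geometric realization. For $N\ge-1$, a space is \emph{$N$-connected} if it is nonempty and, for $0\le j\le N$, every continuous map to it from the sphere $S^j$ extends to the ball $B^{j+1}$. Thus $(-1)$-connected means nonempty. The \emph{join} $K*L$ of complexes on disjoint vertex sets consists of all unions $\sigma\cup\sigma'$ with $\sigma\in K$, $\sigma'\in L$. We use two standard facts.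
\begin{itemize}
\item[(C1)] For $1\le j\le p$, the complex of all subsets of size at most $j$ of a $p$-element set, that is, the $(j-1)$-skeleton of a simplex, is $(j-2)$-connected.
\item[(C2)] If $K$ is $a$-connected and $L$ is $b$-connected, then $K*L$ is $(a+b+2)$-connected.
\end{itemize}

Let $G$ be a finite group. A \emph{free $G$-complex} is a simplicial complex on which $G$ acts by simplicial automorphisms so that no nonidentity element fixes a point. A fixed point lies in the relative interior of a unique simplex, which is then mapped to itself; so the action is free if no nonidentity element maps a nonempty simplex to itself. A \emph{$G$-map} is a continuous map that commutes with the actions.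

\begin{theorem}[Dold's theorem; A.~Dold, 1983; see {\cite[Theorem 6.2.4]{Mat}}]\label{thm:dold}
Let $G$ be a nontrivial finite group. There is no $G$-map from an $N$-connected free $G$-complex to a free $G$-complex of dimension at most $N$.
\end{theorem}

The \emph{order complex} $\Delta(P)$ of a finite poset $P$ has the chains of $P$ as simplices. If $P$ is the poset of nonempty simplices of a complex $K$, ordered by inclusion, then $\Delta(P)$ is the barycentric subdivision of $K$ and is homeomorphic to $K$. A map $f:P\to Q$ of posets is \emph{monotone} if $\alpha\le\beta$ implies $f(\alpha)\le f(\beta)$. We use Dold's theorem in the following combinatorial form.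

\begin{lemma}\label{lem:poset}
Let a nontrivial finite group $G$ act on finite posets $P$ and $Q$ by order automorphisms, with no nonidentity element fixing an element of $P$ or of $Q$. If $\Delta(P)$ is $N$-connected and every chain in $Q$ has at most $N+1$ elements, then there is no monotone $G$-equivariant map $P\to Q$.
\end{lemma}

\begin{proof}
An order automorphism that maps a nonempty chain to itself fixes its least element. Hence $\Delta(P)$ and $\Delta(Q)$ are free $G$-complexes, and $\dim\Delta(Q)\le N$. A monotone equivariant map sends chains to chains, so it extends affinely on simplices to a $G$-map $\Delta(P)\to\Delta(Q)$, contrary to Theorem~\ref{thm:dold}.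
\end{proof}

\section{The weighted theorem for prime $r$}\label{sec:prime}

Let $r=p$ be prime. We index tuples by $\mathbb Z_p$, and $j\in\mathbb Z_p$ acts on tuples by $j\cdot(A_i)_{i}=(A_{i-j})_{i}$, on subsets $S\subseteq\mathbb Z_p$ by $S\mapsto S+j$, and on $\mathbb Z_p$ by $e\mapsto e+j$. Primality is used only through the fact that every $j\ne0$ generates $\mathbb Z_p$, which gives:
\begin{itemize}
\item[(F)] a tuple fixed by some $j\ne0$ has all entries equal, and a subset of $\mathbb Z_p$ fixed by some $j\ne0$ is $\emptyset$ or $\mathbb Z_p$.
\end{itemize}

The plan is to let $P$ be the poset of all $w$-bounded $p$-tuples of subsets of $V$, of any sizes, whose order complex is $(w(V)-2)$-connected, and to show that a coloring without the desired tuple yields a monotone equivariant map from $P$ to a poset whose chains have at most $p(k-1)+m(p-1)\le w(V)-1$ elements. The term $m(p-1)$ pays for the tuples that see a color, and the term $p(k-1)$ pays for those that do not.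

\subsection{Reductions}

A point $x$ of weight $p$ would spoil freeness, since $(\{x\},\dots,\{x\})$ is then $w$-bounded and fixed by all shifts. Such points cost nothing, so we put them into every set. Let $W=\{x:w(x)=p\}$ and $a=|W\cap X|$. From $pa\le w(X)\le pg$ we get $a\le g$. If $|W|\ge k$, any $k$-subset $A$ of $W$ has $|A\cap X|\le a\le g$, so $A\in\mathcal A$, and $(A,\dots,A)$ is the desired tuple. Otherwise put
\[
k'=k-|W|\ge1,\qquad V'=V\setminus W,\qquad X'=X\setminus W,\qquad g'=g-a\ge0 .
\]
If $A'\subseteq V'$, $|A'|=k'$ and $|A'\cap X'|\le g'$, then $A'\cup W\in\mathcal A$, and we give $A'$ the color of $A'\cup W$. The inequalities \eqref{eq:hyp} hold for the new data, because $w(X')=w(X)-pa\le pg'$ and $w(V')=w(V)-p|W|\ge p(k'-1)+(p-1)m+1$. A monochromatic $w$-bounded tuple $(A_i')$ for the new data gives the tuple $(A_i'\cup W)$ for the old. So we may assume $w\le p-1$.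

Deleting the points of weight $0$ changes neither $w(X)$ nor $w(V)$ and replaces $\mathcal A$ by a subfamily. Finally, if $g\ge k$, then $\mathcal A$ consists of all $k$-subsets of $V$ and does not change when $(X,g)$ is replaced by $(\emptyset,0)$. From now on,
\[
1\le w(x)\le p-1\quad(x\in V),\qquad 0\le g\le k-1,
\]
and we suppose, for a contradiction, that $\mathcal A$ is colored with $m$ colors and has no monochromatic $w$-bounded $p$-tuple.

\subsection{The poset of bounded tuples}

Let $P$ be the set of $w$-bounded tuples $\alpha=(A_i)_{i\in\mathbb Z_p}$ of subsets of $V$, not all empty, ordered by componentwise inclusion.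

\begin{lemma}\label{lem:P}
The group $\mathbb Z_p$ acts freely on $P$, and $\Delta(P)$ is $(w(V)-2)$-connected.
\end{lemma}

\begin{proof}
By (F), a tuple fixed by a nonzero shift has all $A_i$ equal, and they are nonempty; a common point $x$ then lies in $p>w(x)$ of the sets. So the action is free. Encode $\alpha$ by its incidence set $\{(x,i):x\in A_i\}\subseteq V\times\mathbb Z_p$. The tuple is $w$-bounded exactly when this set has at most $w(x)$ elements in $\{x\}\times\mathbb Z_p$ for each $x$. So $P$ is the poset of nonempty simplices of the join $K$ of the complexes $K_x$, $x\in V$, where $K_x$ consists of the subsets of $\{x\}\times\mathbb Z_p$ of size at most $w(x)$. By (C1), $K_x$ is $(w(x)-2)$-connected. By (C2), the join of a $(u-2)$-connected and a $(v-2)$-connected complex is $(u+v-2)$-connected, so $K$ is $(w(V)-2)$-connected by induction on $|V|$.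
\end{proof}

Call $A\subseteq V$ \emph{good} if it contains a member of $\mathcal A$. Then
\begin{equation}\label{eq:good}
A\text{ is good}\iff |A|\ge k\ \text{ and }\ |A\setminus X|\ge k-g .
\end{equation}
Indeed, a member of $\mathcal A$ has $k$ elements, at least $k-g$ of them outside $X$; conversely, under the two conditions one picks $k-g$ elements of $A\setminus X$ and any $g$ further elements of $A$. A superset of a good set is good. Let $P_0$ be the set of $\alpha\in P$ with no good entry, and $P_1=P\setminus P_0$. Both parts are invariant under shifts, and $P_0$ is closed downward.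

\subsection{Tuples that see a color}

For $\alpha=(A_i)\in P_1$ and a color $c$ let
\[
S_c(\alpha)=\{i\in\mathbb Z_p: A_i\text{ contains a member of }\mathcal A\text{ of color }c\}.
\]
Some $S_c(\alpha)$ is nonempty, because some $A_i$ is good. No $S_c(\alpha)$ equals $\mathbb Z_p$: otherwise choose a member $A_i'\subseteq A_i$ of color $c$ for each $i$, and $(A_i')$ is a monochromatic $w$-bounded tuple. This is the only use of the assumption on the coloring. Let $Q_1$ be the poset, under componentwise inclusion, of $m$-tuples $(S_c)$ of proper subsets of $\mathbb Z_p$, not all empty, with $j$ acting by $(S_c)\mapsto(S_c+j)$. The action is free by (F). The number $\sum_c|S_c|$ lies in $\{1,\dots,m(p-1)\}$ and increases strictly along a chain, so chains in $Q_1$ have at most $m(p-1)$ elements. The map $f_1:P_1\to Q_1$, $\alpha\mapsto(S_c(\alpha))_c$, is monotone and equivariant.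

\subsection{Tuples that see no color}

It remains to map $P_0$ to a poset with a free action and with chains of at most $p(k-1)$ elements. If $k=1$, then $g=0$, so $w(X)=0$ and $X=\emptyset$; every nonempty set is good and $P_0=\emptyset$. In this case put $Q_0=\emptyset$. Now let $k\ge2$, and let
\[
Q_0=\mathbb Z_p\times\{1,\dots,p(k-1)\},\qquad (e,l)<(e',l')\iff l<l',
\]
with $\mathbb Z_p$ acting on the first coordinate. The action is free and chains have at most $p(k-1)$ elements. A monotone equivariant map $P_0\to Q_0$ consists of an invariant monotone \emph{level} $\ell$ and an equivariant \emph{sign} $\varepsilon:P_0\to\mathbb Z_p$, and comparable tuples on the same level must receive the same sign.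

If $X=\emptyset$, the entries of a tuple in $P_0$ have at most $k-1$ elements, the level $\sum_i|A_i|$ is strictly monotone, and any equivariant sign will do. In general a set may fail to be good although it is large, because it lies mostly in $X$. We therefore truncate:
\[
\ell(\alpha)=\sum_{i\in\mathbb Z_p}\min(|A_i|,k-1)\in\{1,\dots,p(k-1)\}.
\]
This level is monotone, invariant and has the right range, but distinct comparable tuples may now share a level, and the sign has to be chosen with care.

\begin{example}\label{ex:sign}
Let $p=2$, $k=2$, $g=1$, $w\equiv1$. Tuples are pairs $(A_0,A_1)$ of disjoint sets, the level counts the nonempty entries, and $w(X)\le pg$ says $|X|\le2$. Take $X=\{1,2\}$. The nonempty sets that are not good are the singletons and $X$. On level $1$ let $\varepsilon$ be the index of the nonempty entry. On level $2$ the only strict relations are $(\{x\},\{y\})<(X,\{y\})$ with $x\in X$, $y\notin X$, and their swaps. For pairs with exactly one entry inside $X$, let $\varepsilon$ be the index of that entry. The remaining pairs, with both entries or no entry inside $X$, consist of two singletons and are comparable with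 nothing else on level $2$, so any equivariant choice works for them.

Now take $X=\{1,2,3\}$, so that $w(X)=pg+1$. Omitting braces, level $2$ of $P_0$ contains
\[
(1,2)<(13,2)>(3,2)<(3,12)>(3,1)<(23,1)>(2,1).
\]
The sign would have to be constant along this zigzag, whose ends are swaps of each other. No sign exists.
\end{example}

The example indicates what to record: which entries are poor outside $X$, as long as some are and some are not. When all entries are poor outside $X$, the bound $w(X)\le pg$ must show that the tuple cannot grow within its level.

\begin{lemma}\label{lem:sign}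
There is an equivariant map $\varepsilon:P_0\to\mathbb Z_p$ such that $\alpha\le\beta$ and $\ell(\alpha)=\ell(\beta)$ imply $\varepsilon(\alpha)=\varepsilon(\beta)$.
\end{lemma}

\begin{proof}
For $\alpha=(A_i)\in P_0$ let
\[
L(\alpha)=\{i:|A_i|\ge k-1\},\qquad D(\alpha)=\{i:|A_i\setminus X|\le k-g-1\}
\]
be the sets of indices of large entries and of entries that are deficient outside $X$. We attach to $\alpha$ a type and a label $\tau(\alpha)$.
\begin{itemize}
\item Type I: $L(\alpha)\ne\mathbb Z_p$. The label is the tuple $(\tau_i)$ with $\tau_i=A_i$ for $i\notin L(\alpha)$ and $\tau_i=*$ for $i\in L(\alpha)$, where $*$ is a new symbol.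
\item Type II: $L(\alpha)=\mathbb Z_p$ and $\emptyset\ne D(\alpha)\ne\mathbb Z_p$. The label is the set $D(\alpha)$.
\item Type III: $L(\alpha)=\mathbb Z_p$ and $D(\alpha)\in\{\emptyset,\mathbb Z_p\}$. The label is $\alpha$ itself.
\end{itemize}
Labels are recorded together with their types. A shift of $\alpha$ shifts $L(\alpha)$ and $D(\alpha)$, so it preserves the type, and $\tau$ is equivariant.

\emph{No nonzero shift fixes a label.} In type I, (F) would make all $\tau_i$ equal. Some $\tau_i$ is not $*$, so none is, and the label is $\alpha$, which is not fixed by Lemma~\ref{lem:P}. In type II the label is a proper nonempty subset of $\mathbb Z_p$, and (F) applies. In type III use Lemma~\ref{lem:P} again.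

\emph{Comparable tuples on one level have the same type and label.} Let $\alpha=(A_i)\le\beta=(B_i)$ in $P_0$ with $\ell(\alpha)=\ell(\beta)$. The inequalities $\min(|A_i|,k-1)\le\min(|B_i|,k-1)$ have equal sums on both sides, so all are equalities. Hence $L(\alpha)=L(\beta)$, and for $i$ outside this set $|A_i|=|B_i|$, so $A_i=B_i$. This settles type I.

Let $L(\alpha)=L(\beta)=\mathbb Z_p$, so $|A_i|\ge k-1$ for all $i$. If $i\in D(\beta)$, then $i\in D(\alpha)$ because $A_i\setminus X\subseteq B_i\setminus X$. If $i\notin D(\beta)$, then $|B_i\setminus X|\ge k-g$; as $B_i$ is not good, \eqref{eq:good} gives $|B_i|\le k-1\le|A_i|$, so $A_i=B_i$ and $i\notin D(\alpha)$. Thus $D(\alpha)=D(\beta)$, the types agree, and type II is settled. If $D(\beta)=\emptyset$, we have just seen that $A_i=B_i$ for all $i$. Suppose $D(\beta)=\mathbb Z_p$. For every $i$,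
\[
|B_i\cap X|=|B_i|-|B_i\setminus X|\ge(k-1)-(k-g-1)=g,
\]
while $\sum_i|B_i\cap X|\le w(X)\le pg$ because $\beta$ is $w$-bounded. Hence $|B_i\cap X|=g$ and $|B_i|\le g+(k-g-1)=k-1\le|A_i|$, so $A_i=B_i$ for all $i$. This settles type III.

The labels form a set with a free $\mathbb Z_p$-action. Choose one label $\lambda$ in each orbit and put $\eta(j\cdot\lambda)=j$; by freeness $\eta$ is well defined, and it is equivariant. Then $\varepsilon=\eta\circ\tau$ has the required properties.
\end{proof}

The map $f_0:P_0\to Q_0$, $\alpha\mapsto(\varepsilon(\alpha),\ell(\alpha))$, is equivariant and monotone: if $\alpha\le\beta$, then either $\ell(\alpha)<\ell(\beta)$, or $f_0(\alpha)=f_0(\beta)$ by Lemma~\ref{lem:sign}.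

\subsection{End of the proof}

Let $Q$ be the disjoint union of $Q_0$ and $Q_1$, with every element of $Q_0$ placed below every element of $Q_1$, and let $f:P\to Q$ be $f_0$ on $P_0$ and $f_1$ on $P_1$. If $\alpha\le\beta$ lie in different parts, then $\alpha\in P_0$ and $\beta\in P_1$, since $P_0$ is closed downward, and so $f(\alpha)<f(\beta)$. Hence $f$ is monotone and equivariant. The action on $Q$ is free, and by the second inequality in \eqref{eq:hyp} every chain in $Q$ has at most
\[
p(k-1)+m(p-1)\le w(V)-1
\]
elements. By Lemma~\ref{lem:P} this contradicts Lemma~\ref{lem:poset} with $N=w(V)-2$. Theorem~\ref{thm:weighted} is proved for prime $r$.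

\section{The weighted theorem for composite $r$}\label{sec:comp}

We use induction on $r$; the prime case is done. Let $r=r_1r_2$ with $r_1,r_2\ge2$, and assume Theorem~\ref{thm:weighted} for $r_1$ and $r_2$ with all values of the other parameters. We build the $r$-tuple from $r_1$ groups of $r_2$ sets, so the capacity $w(x)$ has to be shared among $r_1$ groups. Divide with remainder,
\[
w(x)=r_1q(x)+\rho(x),\qquad 0\le\rho(x)\le r_1-1 .
\]
Every group may use $x$ up to $q(x)$ times, and $\rho(x)$ of the groups may use it once more. A group is described by the set $B$ of points where it takes the extra unit, and $B$ lies in $V'=\{x:\rho(x)\ge1\}$. Since $w\le r_1r_2$, we have $0\le q\le r_2$ on $V$ and $q\le r_2-1$ on $V'$. So the weight $w_B=q+1_B$, where $1_B$ is the indicator function of $B$, takes values in $\{0,\dots,r_2\}$. For $w_B$ to satisfy \eqref{eq:hyp} with $r_2$ in place of $r$, the set $B$ needs at least $b$ elements, at most $g_1$ of them in $X$, where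
\[
b=r_2(k-1)+(r_2-1)m+1-q(V),\qquad g_1=r_2g-q(X).
\]
Here $g_1\ge0$, because $r_1q(X)\le w(X)\le r_1r_2g$. The conditions on $B$ have the same shape as those defining $\mathcal A$, which is what makes the induction close.

\emph{Inner step.} Fix a coloring of $\mathcal A$ with $m$ colors, and let $\mathcal B$ be the family of $B\subseteq V'$ with $|B|=\max(b,0)$ and $|B\cap X|\le g_1$. For $B\in\mathcal B$,
\[
w_B(X)=q(X)+|B\cap X|\le r_2g,\qquad w_B(V)=q(V)+|B|\ge r_2(k-1)+(r_2-1)m+1 .
\]
Theorem~\ref{thm:weighted} for $r_2$ gives a monochromatic $w_B$-bounded $r_2$-tuple of members of $\mathcal A$. Fix one such tuple $\gamma(B)$ and let $C(B)$ be its color.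

\emph{Outer step.} If $b\le0$, then $\emptyset\in\mathcal B$. Repeat each entry of $\gamma(\emptyset)$ exactly $r_1$ times. The resulting $r$-tuple is monochromatic and covers each $x$ at most $r_1q(x)\le w(x)$ times.

Let $b\ge1$. Apply Theorem~\ref{thm:weighted} for $r_1$ to the ground set $V'$, the weight $\rho$, the subset $X\cap V'$, the bound $g_1$, the set size $b$ and the coloring $C$ of $\mathcal B$. As $\rho$ vanishes outside $V'$, the hypotheses are
\[
\rho(X\cap V')=w(X)-r_1q(X)\le r_1r_2g-r_1q(X)=r_1g_1
\]
and
\begin{align*}
\rho(V')=w(V)-r_1q(V)&\ge r_1r_2(k-1)+(r_1r_2-1)m+1-r_1q(V)\\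
&=r_1\bigl[r_2(k-1)+(r_2-1)m-q(V)\bigr]+(r_1-1)m+1\\
&=r_1(b-1)+(r_1-1)m+1 .
\end{align*}
We obtain a $\rho$-bounded tuple $(B_1,\dots,B_{r_1})$ in $\mathcal B$ with $C(B_1)=\dots=C(B_{r_1})$. Concatenating $\gamma(B_1),\dots,\gamma(B_{r_1})$ gives $r$ members of $\mathcal A$ of one color, which cover each $x$ at most
\[
\sum_{j=1}^{r_1}\bigl(q(x)+1_{B_j}(x)\bigr)\le r_1q(x)+\rho(x)=w(x)
\]
times. This completes the proof of Theorem~\ref{thm:weighted}. \hfill$\square$

\begin{remark}\label{rem:general}
The induction explains the generality of Theorem~\ref{thm:weighted}. In the situation of Theorem~\ref{thm:main}, where $g=k-1$ and $w=1$ on $R=V\setminus X$, we have $q=0$ on $R$ and $b-g_1=(r_2-1)m+1$. So when $b\ge1$ and $g_1<b-1$ the outer step concerns sets with many points in $R$, not merely one. Likewise, even a constant weight $w$ leads to the nonconstant weights $q+1_B$, which may take the extreme values $0$ and $r_2$.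
\end{remark}

\section{Repeated sets, and the case $s=r-1$}\label{sec:rep}

Call an $r$-tuple of $k$-subsets of $[n]$ \emph{$s$-bounded} if it is $w$-bounded for the constant weight $w\equiv s$. Thus $\chi^*$ is the least number of colors that avoids monochromatic $s$-bounded $r$-tuples.

\begin{proof}[Proof of Theorem~\ref{thm:rep}]
Note that $1\le s'<r'$ and $\gcd(r',s')=1$. Put $\sigma=s'n-r'k\ge0$ and $M=\lceil(\sigma+r')/(r'-1)\rceil$, which is the claimed bound. From $M-1<\frac{\sigma+r'}{r'-1}\le M$ we get
\begin{equation}\label{eq:M}
\sigma+1\le(M-1)(r'-1)\le\sigma+r'-1 ;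
\end{equation}
in particular $M\ge2$.

\emph{Lower bound.} Let $m=M-1\ge1$. The right inequality in \eqref{eq:M} says $s'n\ge r'(k-1)+(r'-1)m+1$. Apply Theorem~\ref{thm:weighted} with $r'$ in place of $r$, $V=[n]$, $w\equiv s'$, $X=\emptyset$ and $g=0$. Every coloring with $m$ colors has a monochromatic $r'$-tuple that covers each element at most $s'$ times. Repeating each entry $d$ times gives a monochromatic $s$-bounded $r$-tuple. Hence $\chi^*\ge M$.

\emph{Upper bound.} We spend one color on each of several small blocks of elements, until the rest of $[n]$ is too small to carry an $s$-bounded tuple. Suppose a block has $h$ elements and its color goes to sets with at least $a$ elements in it. This color is safe if $r'a\ge s'h+1$. The other sets have at most $a-1$ elements in the block, so removing the block lowers the quantity $s'n-r'k$ by $s'h-r'(a-1)\le r'-1$, with equality exactly when $s'h=r'a-1$. Since $\gcd(r',s')=1$ and $r'\ge2$, there is $h$ with $1\le h\le r'-1$ and $s'h\equiv-1\pmod{r'}$; put $a=(s'h+1)/r'\ge1$.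

Assume $(s'-1)n\le r'(k-1)+1$. This is used only to fit the blocks into $[n]$: by \eqref{eq:M},
\[
(M-1)h\le(M-1)(r'-1)\le\sigma+r'-1=s'n-r'(k-1)-1\le n .
\]
Choose disjoint sets $X_1,\dots,X_{M-1}\subseteq[n]$ of size $h$. Give a $k$-set $A$ a color $c\le M-1$ with $|A\cap X_c|\ge a$ if there is such a $c$, and the color $M$ otherwise.

An $r$-tuple of color $c<M$ has at least $ra=d(s'h+1)>sh$ incidences with $X_c$, so it is not $s$-bounded. A set of color $M$ has at least $k_0=k-(M-1)(a-1)$ elements in $V_0=[n]\setminus\bigcup_cX_c$, which has $n_0=n-(M-1)h$ elements. By \eqref{eq:M},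
\[
s'n_0-r'k_0=\sigma-(M-1)\bigl(s'h-r'a+r'\bigr)=\sigma-(M-1)(r'-1)<0 .
\]
So an $r$-tuple of color $M$ has at least $rk_0>sn_0$ incidences with $V_0$ and is not $s$-bounded. Hence $\chi^*\le M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $s=r-1$, so $d=1$, $r'=r$, $s'=r-1$, and $s'n\ge r'k$ by the first hypothesis. Put $M=n-\lceil rk/(r-1)\rceil+2\ge2$.

\emph{Lower bound.} Since $r(k-1)=(rk-1)-(r-1)$, equation \eqref{eq:ceil} gives
\[
\left\lceil\frac{(r-1)n-r(k-1)}{r-1}\right\rceil=n-\left\lfloor\frac{r(k-1)}{r-1}\right\rfloor=n-\left\lfloor\frac{rk-1}{r-1}\right\rfloor+1=M .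
\]
By Theorem~\ref{thm:rep}, every coloring with fewer than $M$ colors has a monochromatic tuple $(A_1,\dots,A_r)$ in which no element lies in all $r$ sets; that is, the complements $[n]\setminus A_i$ cover $[n]$. If two of the $A_i$ coincided, at most $r-1$ sets of size $n-k$ would cover $[n]$. Then $n\le(r-1)(n-k)$, that is, $(r-1)k\le(r-2)n$, which the second hypothesis excludes. So the $A_i$ are distinct and form an edge, and $\chi\ge M$.

\emph{Upper bound.} We use blocks with $h=a=1$. Note $M-1\le n$. Color $A$ by the least element of $A\cap\{1,\dots,M-1\}$ if this set is nonempty, and by $M$ otherwise. Any $r$ sets of color $c<M$ all contain $c$, and $r>s$, so they do not form an edge. The sets of color $M$ are $k$-subsets of $\{M,\dots,n\}$, and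
\[
(r-1)(n-M+1)=(r-1)\left(\left\lceil\frac{rk}{r-1}\right\rceil-1\right)<rk ,
\]
so by the incidence count of Section~\ref{sec:intro} they contain no edge. Hence $\chi\le M$.
\end{proof}

For $r=2$ the second hypothesis of Theorem~\ref{thm:exact} always holds, and the value is $n-2k+2$ for all $n\ge2k$. For $r\ge3$ some upper bound on $n$ is needed: for $r=3$, $k=1$, $n\ge2$ the formula would give $n$, which is $\chi^*$, whereas $\chi=\lceil n/2\rceil$ by \eqref{eq:k1}.

\begin{thebibliography}{9}

\bibitem{BBHLM}
J\'ozsef Balogh, Jane Butterfield, Ping Hu, John Lenz, and Dhruv Mubayi,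
\emph{On the Chromatic Thresholds of Hypergraphs},
arXiv:1103.1416 (2011).

\bibitem{Mat}
Matou\v{s}ek,
\emph{Using the Borsuk--Ulam Theorem}.

\end{thebibliography}
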